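
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Complete monotonicity of sums of even powers\\ of Baskakov functions}

\begin{abstract}
For even $r$ and real $\alpha>0$ let $f_\alpha^{[r]}$ be the sum of the $r$-th powers of the (generalized) Baskakov basis functions with parameter $\alpha$. Abel, Gawronski and Neuschel conjectured that $f_\alpha^{[r]}$ is completely monotonic on $[0,\infty)$ for all even $r$ and all $\alpha>0$. We show that this is false: $1/((1+x)^8-x^8)$, the case $r=8$, $\alpha=1$, is not completely monotonic. We then study which pairs $(r,\alpha)$ do give complete monotonicity. For $r=2$ all $\alpha$ do; for $r=4$ exactly those with $\alpha\le 1$; for every even $r\ge4$ no $\alpha>1$ does; $\alpha=1$ does exactly for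 $r=2,4,6$; for $r=6,8,10$ all sufficiently small $\alpha$ do; and for even $r\ge 12$ no $\alpha>0$ does. The negative results, and the positive ones for small $\alpha$, are read off from the singularities of $f_\alpha^{[r]}$ on the line $\mathrm{Re}\,x=-\frac12$, which prescribe a trigonometric polynomial whose sign decides the matter for large values of the Laplace variable. For $r=2,4$ we write $f_\alpha^{[r]}$ as a mixture of simpler completely monotonic functions.
\end{abstract}

\section{The question and the results}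

For real $\alpha>0$, integers $k\ge0$ and $x\ge 0$ put
\[
p_k^{(\alpha)}(x)=\binom{\alpha+k-1}{k}\,x^k(1+x)^{-\alpha-k}.
\]
For fixed $x$ these numbers are nonnegative and, by the binomial series, sum to $1$; they form the negative binomial distribution with mean $\alpha x$. The generalized Baskakov basis functions, defined for $c>0$ and $n\in\mathbb N$ by
\[
p_{n,k}^{[c]}(x)=\frac{(-x)^k}{k!}\varphi_{n,c}^{(k)}(x)=\binom{n/c+k-1}{k}(cx)^k(1+cx)^{-n/c-k},\qquad \varphi_{n,c}(x)=(1+cx)^{-n/c},
\]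
are the same functions after a rescaling: $p_{n,k}^{[c]}(x)=p_k^{(n/c)}(cx)$.

For an integer $r>1$ let
\[
f_\alpha^{[r]}(x)=(1+x)^{-r\alpha}\sum_{k=0}^\infty\binom{-\alpha}{k}^r\Big(\frac{x}{1+x}\Big)^{rk},\qquad x\ge0 .
\]
Throughout this paper $r$ is even. Since $\binom{-\alpha}{k}=(-1)^k\binom{\alpha+k-1}{k}$, we then have
\[
f_\alpha^{[r]}(x)=\sum_{k\ge0}\big(p_k^{(\alpha)}(x)\big)^r,\qquad
\psi_{n,c}^{[r]}(x):=\sum_{k\ge0}\big(p_{n,k}^{[c]}(x)\big)^r=f_{n/c}^{[r]}(cx).
\]
So $f_\alpha^{[r]}(x)$ is the probability that $r$ independent negative binomial variables with the same parameters $\alpha,x$ all take the same value. It equals $1$ at $x=0$, and as $x$ grows the distribution spreads out and one expects coincidences to become rarer. How regular is this decay? A strong form of regularity is complete monotonicity: a function $f$ is \emph{completely monotonic} on $[0,\infty)$ if it is continuous on $[0,\infty)$, infinitely differentiable on $(0,\infty)$, and $(-1)^mf^{(m)}(x)\ge0$ for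 all $x>0$ and $m=0,1,2,\dots$.

\begin{conjecture}[Abel, Gawronski and Neuschel \cite{AGN}]
Let $r>1$ be an even integer and let $\alpha>0$ be real. Then $f_\alpha^{[r]}$ is completely monotonic on $[0,\infty)$. In particular, $\psi_{n,c}^{[r]}$ is completely monotonic on $[0,\infty)$ for every even $r>1$, every real $c>0$ and every $n\in\mathbb N$.
\end{conjecture}

As we shall see, it is true for $r=2$ and all $\alpha$, and for $\alpha=1$ it is true for $r=2,4,6$. It fails at the next step.

\begin{theorem}\label{thm:disproof}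
The function $f_1^{[8]}(x)=\psi_{1,1}^{[8]}(x)=\dfrac1{(1+x)^8-x^8}$ is not completely monotonic on $[0,\infty)$. Hence both parts of the conjecture are false.
\end{theorem}

\begin{theorem}\label{thm:main}
Let $r\ge2$ be even and $\alpha>0$.
\begin{enumerate}
\item[(1)] For $r=2$, $f_\alpha^{[2]}$ is completely monotonic for every $\alpha>0$.
\item[(2)] For $r=4$, $f_\alpha^{[4]}$ is completely monotonic if and only if $\alpha\le1$.
\item[(3)] For $r=6$, $f_\alpha^{[6]}$ is completely monotonic for $\alpha=1$ and for all sufficiently small $\alpha>0$, and for no $\alpha>1$.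
\item[(4)] For $r=8$ and $r=10$, $f_\alpha^{[r]}$ is completely monotonic for all sufficiently small $\alpha>0$. It is not completely monotonic if $2\cos^{2r-2-r\alpha}(\pi/r)>1$; in particular it is not for any $\alpha\ge1$.
\item[(5)] For $r\ge12$, $f_\alpha^{[r]}$ is not completely monotonic for any $\alpha>0$.
\end{enumerate}
\end{theorem}

Consequently: for every even $r\ge4$ and every $\alpha>1$ complete monotonicity fails; for $\alpha=1$ it holds if and only if $r\in\{2,4,6\}$; some $\alpha>0$ gives a completely monotonic $f_\alpha^{[r]}$ if and only if $r\le10$; and $r=2$ is the only even exponent for which the conjecture holds for all $\alpha$. Theorem~\ref{thm:main} does not decide the intermediate $\alpha<1$ for $r=6$, nor the $\alpha$ between ``sufficiently small'' and the bound in (4) for $r=8,10$. Since $\psi_{n,c}^{[r]}(x)=f_{n/c}^{[r]}(cx)$, every statement about $f_\alpha^{[r]}$ is one about $\psi_{n,c}^{[r]}$ with $\alpha=n/c$.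

\medskip
\noindent\textbf{The idea.} By Bernstein's theorem a function is completely monotonic exactly when it is the Laplace transform of a finite nonnegative measure. The function $f_\alpha^{[r]}$ continues analytically to $\mathrm{Re}\,x>-\frac12$, and its singularities on the line $\mathrm{Re}\,x=-\frac12$ are the $r-1$ points where $(x/(1+x))^r=1$. To leading order for large $t$, one expects them to contribute to the measure a density that is a positive constant times
\[
e^{-t/2}\,t^{r\alpha-r}\,P(t),\qquad P(t)=1+2\sum_{m=1}^{r/2-1}w_m\cos(y_mt-\pi\alpha m),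
\]
with explicit frequencies $y_m$ and amplitudes $w_m$. If $P$ takes negative values, then, being almost periodic, it does so for arbitrarily large $t$, and complete monotonicity should fail. For $\alpha=1$ the function is rational and the formula is exact; this case, in Section~\ref{sec:alpha1}, proves Theorem~\ref{thm:disproof} by hand. Section~\ref{sec:necessary} makes the idea rigorous for all $\alpha$, and Section~\ref{sec:negative} draws the negative conclusions. The positive results need different arguments: Section~\ref{sec:mixtures} writes $f_\alpha^{[r]}$ for $r=2,4$ as a mixture of simple completely monotonic functions, and Section~\ref{sec:small} shows, for $r=6,8,10$ and small $\alpha$, that the density is positive for bounded $t$ because $\alpha$ is small and for large $t$ because $P$ is positive.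

In detail, Theorem~\ref{thm:main}(1) is Proposition~\ref{prop:r2}; (2) is Propositions~\ref{prop:neg46} and~\ref{prop:r4}; (3) is Propositions~\ref{prop:alpha1}, \ref{prop:neg46} and~\ref{prop:small}; (4) is Proposition~\ref{prop:small}, Corollary~\ref{cor:w1} and Proposition~\ref{prop:neg8}; (5) is Propositions~\ref{prop:neg14} and~\ref{prop:neg12}.

\medskip
\noindent\textbf{Standard facts.} \emph{Bernstein's theorem}: $f$ is completely monotonic on $[0,\infty)$ if and only if $f(x)=\int_{[0,\infty)}e^{-xt}\,d\mu(t)$, $x\ge0$, for a finite measure $\mu\ge0$. A finite signed measure on $[0,\infty)$ is determined by its Laplace transform. So if $f(x)=\int_0^\infty e^{-xt}g(t)\,dt$ for $x\ge0$ with $g$ continuous on $(0,\infty)$ and integrable, then $f$ is completely monotonic if and only if $g\ge0$. Products of completely monotonic functions are completely monotonic, by Leibniz' rule.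

\section{The singular points, and the case $\alpha=1$}\label{sec:alpha1}

Fix an even $r\ge2$ and a real $\alpha\ge0$ (the value $\alpha=0$ is needed in Section~\ref{sec:small} only), and write
\[
z(x)=\Big(\frac{x}{1+x}\Big)^r,\qquad \lambda=r\alpha,\qquad \theta_m=\frac{\pi m}{r},\qquad y_m=\tfrac12\tan\theta_m,\qquad x_m=-\tfrac12+iy_m,
\]
where $m$ runs over the $r-1$ integers with $|m|<r/2$, and let
\[
w_m=(\cos\theta_m)^{2r-2-r\alpha}.
\]
Thus $y_{-m}=-y_m$, $w_{-m}=w_m$ and $w_0=1$. If $\mathrm{Re}\,x>-\frac12$, then $|x|<|1+x|$, so $|z(x)|<1$. All complex powers below are principal ones.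

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] On the line $\mathrm{Re}\,x=-\frac12$ we have $|z(x)|=1$, and $z(x)=1$ exactly at the points $x_m$, $|m|<r/2$.
\item[(b)] $1-z(x)=r(1+x)^{-r}\prod_{|m|<r/2}(x-x_m)$, and $-z'(x_m)=4r\cos^2\theta_m>0$.
\item[(c)] $(1+x_m)^{-\lambda}\,z'(x_m)^r\,\big(-z'(x_m)\big)^{-1-\lambda}=2^\lambda(4r)^{r-1-\lambda}\,w_m\,e^{-i\pi\alpha m}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write a point of the line as $x=-\frac12+\frac i2\tan\theta$ with $|\theta|<\frac\pi2$. Then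
\[
1+x=\frac{e^{i\theta}}{2\cos\theta},\qquad x=-\frac{e^{-i\theta}}{2\cos\theta},\qquad z(x)=(-1)^re^{-2ir\theta}=e^{-2ir\theta},\qquad x(1+x)=-\frac1{4\cos^2\theta},
\]
where we used that $r$ is even. So $z(x)=1$ if and only if $r\theta\in\pi\mathbb Z$, which is (a). The polynomial $(1+x)^r-x^r$ has degree $r-1$ and leading coefficient $r$, and it vanishes at the $r-1$ distinct points $x_m$; this is the factorization in (b). From $z'/z=r/(x(1+x))$ we get $z'(x_m)=-4r\cos^2\theta_m$. Finally, $z'(x_m)^r=(4r\cos^2\theta_m)^r$ as $r$ is even, and $\lambda\theta_m=\pi\alpha m$, so the left side of (c) is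
\[
(2\cos\theta_m)^\lambda e^{-i\pi\alpha m}(4r\cos^2\theta_m)^{r-1-\lambda},
\]
and the total exponent of $\cos\theta_m$ is $\lambda+2(r-1-\lambda)=2r-2-r\alpha$.
\end{proof}

For $\alpha=1$ we have $\binom{-1}{k}^r=1$, the series is geometric, and
\[
f_1^{[r]}(x)=\frac{(1+x)^{-r}}{1-z(x)}=\frac1{(1+x)^r-x^r}
\]
is a rational function with simple poles at the $x_m$. Its representing density is therefore a finite sum of exponentials.

\begin{proposition}\label{prop:alpha1}
For every even $r\ge2$ and $x\ge0$,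
\[
f_1^{[r]}(x)=\frac{2^{r-2}}{r}\int_0^\infty e^{-xt}e^{-t/2}P_r(t)\,dt,\qquad P_r(t)=1+2\sum_{m=1}^{r/2-1}(-1)^m\cos^{r-2}\theta_m\,\cos(y_mt).
\]
Hence $f_1^{[r]}$ is completely monotonic if and only if $P_r(t)\ge0$ for all $t>0$. This is the case for $r=2,4,6$.
\end{proposition}

\begin{proof}
As $(1+x)^r-x^r$ has degree $r-1\ge1$ and simple zeros, $f_1^{[r]}(x)=\sum_m\rho_m/(x-x_m)$, where by Lemma~\ref{lem:local} and its proof
\[
\rho_m=\frac{(1+x_m)^{-r}}{-z'(x_m)}=\frac{(2\cos\theta_m)^re^{-i\pi m}}{4r\cos^2\theta_m}=\frac{2^{r-2}}r(-1)^m\cos^{r-2}\theta_m .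
\]
Since $1/(x-x_m)=\int_0^\infty e^{-xt}e^{x_mt}\,dt$ and $e^{x_mt}=e^{-t/2}e^{iy_mt}$, combining the terms $\pm m$ gives the formula. The criterion follows by uniqueness of Laplace transforms.

For $r=2$ the sum is empty and $P_2=1$. For $r=4$, $\theta_1=\pi/4$ and $P_4(t)=1-\cos(t/2)\ge0$. For $r=6$, $\cos^4\theta_1=\frac9{16}$, $\cos^4\theta_2=\frac1{16}$ and $y_2=\frac{\sqrt3}2=3y_1$. With $c=\cos(y_1t)$ and $\cos(3y_1t)=4c^3-3c$,
\[
P_6(t)=1-\tfrac98c+\tfrac18(4c^3-3c)=\tfrac12(2-3c+c^3)=\tfrac12(1-c)^2(2+c)\ge0.\qedhere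
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]
Let $r=8$ and put $a=\tan\frac\pi8=\sqrt2-1$, $b=\tan\frac{3\pi}8=\sqrt2+1$, so that $ab=1$ and $b=a+2$. From $\cos^2\frac\pi8=\frac{2+\sqrt2}4$, $\cos^2\frac\pi4=\frac12$, $\cos^2\frac{3\pi}8=\frac{2-\sqrt2}4$ and $(2\pm\sqrt2)^3=20\pm14\sqrt2$ we get
\[
P_8(t)=1-A\cos\tfrac{at}2+\tfrac14\cos\tfrac t2-B\cos\tfrac{bt}2,\qquad A=\frac{10+7\sqrt2}{16},\quad B=\frac{10-7\sqrt2}{16}.
\]
Here $A>1$, while $B>0$ is tiny, and $A+B=\frac54$. Whenever the first cosine is $1$, the deficit $1-A\approx-\frac14$ must be made up almost entirely by the term $\frac14\cos\frac t2$. At $t=0$ this just succeeds: $P_8(0)=0$. But $\cos\frac{at}2$ returns to $1$ at times when $\cos\frac t2$ does not.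

Take $t^*=4\pi b$. Then $\frac{at^*}2=2\pi$, $\frac{t^*}2=2\pi b$ and, as $b=a+2$, $\frac{bt^*}2=2\pi+2\cdot2\pi b$. With $C=\cos(2\pi b)=\cos(2\pi\sqrt2)$ we have $\cos\frac{bt^*}2=2C^2-1$ and, as $1-A=B-\frac14$,
\[
P_8(t^*)=B-\tfrac14+\tfrac14C-B(2C^2-1)=-(1-C)\big[\tfrac14-2B(1+C)\big].
\]
Since $\sqrt2$ is irrational, $C\ne1$. Since $9.89<7\sqrt2<10$, we have $B>0$ and $2B(1+C)\le4B=\frac{10-7\sqrt2}4<0.03$. So $P_8(t^*)<0$, and $f_1^{[8]}$ is not completely monotonic by Proposition~\ref{prop:alpha1}. As $f_1^{[8]}=\psi_{1,1}^{[8]}$, both parts of the conjecture fail.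
\end{proof}

\section{A necessary condition for every $\alpha$}\label{sec:necessary}

Let now $\alpha>0$ be arbitrary and write $f=f_\alpha^{[r]}$,
\[
a_k=\binom{-\alpha}k^r=\Big(\frac{\Gamma(k+\alpha)}{\Gamma(\alpha)\,k!}\Big)^r,\qquad F(z)=\sum_{k\ge0}a_kz^k,\qquad f(x)=(1+x)^{-\lambda}F(z(x)).
\]
Since $a_k$ grows at most polynomially, this formula continues $f$ analytically to $\mathrm{Re}\,x>-\frac12$.

As $a_k$ is asymptotic to a constant times $k^{\lambda-r}$, one expects $F$ to have at $z=1$ a singularity of type $(1-z)^{r-1-\lambda}$ (with a logarithmic factor if the exponent is a nonnegative integer), hence $f$ to have at each $x_m$ a singularity of type $(x-x_m)^{r-1-\lambda}$, which corresponds to a term $e^{x_mt}t^{\lambda-r}$ in the density. There are two difficulties. The exponent $r-1-\lambda$ may be positive, and then the singularity is invisible in the size of $f$; and a measure $\mu$ representing $f$ is not known in advance to have a density. For the first, we differentiate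 $r$ times, that is, we replace $\mu$ by $t^r\mu$: this keeps the sign because $r$ is even, and turns every singularity into a blow-up of order $-1-\lambda$. For the second, we test positivity of $\mu$ by positive definiteness of its transform on vertical lines, and let the lines approach $\mathrm{Re}\,x=-\frac12$.

A function $\kappa:\mathbb R\to\mathbb C$ is called \emph{positive definite} if $\sum_{j,k}c_j\overline{c_k}\,\kappa(\eta_j-\eta_k)\ge0$ for all finite families $\eta_j\in\mathbb R$, $c_j\in\mathbb C$.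

\begin{proposition}\label{prop:posdef}
Suppose $f_\alpha^{[r]}$ is completely monotonic. Then the function $\kappa$ with $\kappa(y_m)=w_me^{-i\pi\alpha m}$ for $|m|<r/2$ and $\kappa=0$ elsewhere is positive definite.
\end{proposition}

\begin{proof}
\emph{The transform up to the line.} By Bernstein's theorem $f(x)=\int e^{-xt}\,d\mu(t)$ for $x\ge0$, with $\mu\ge0$ finite. We claim that this holds for $\mathrm{Re}\,x>-\frac12$; this is a case of Landau's theorem \cite[Ch.~II, Thm.~5b]{Widder}. Indeed $f$ is analytic in the disc $|x-1|<\frac32$, so for $0\le h<\frac32$ its Taylor series at $1$ and Tonelli's theorem give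
\[
f(1-h)=\sum_{m\ge0}\frac{h^m}{m!}\,(-1)^mf^{(m)}(1)=\sum_{m\ge0}\frac{h^m}{m!}\int t^me^{-t}\,d\mu(t)=\int e^{-(1-h)t}\,d\mu(t).
\]
So the integral converges for real $x>-\frac12$; it is then analytic for $\mathrm{Re}\,x>-\frac12$ and coincides with $f$ there. Since $r$ is even, $f^{(r)}(x)=\int t^re^{-xt}\,d\mu(t)$, and for $\sigma>-\frac12$
\[
\sum_{j,k}c_j\overline{c_k}\,f^{(r)}\big(\sigma+i(\eta_j-\eta_k)\big)=\int t^re^{-\sigma t}\Big|\sum_jc_je^{-i\eta_jt}\Big|^2d\mu(t)\ge0 .
\]
It therefore suffices to show that, for some constant $C_0>0$ and all real $y$,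
\begin{equation}\label{eq:limit}
\lim_{\sigma\downarrow-1/2}\big(\sigma+\tfrac12\big)^{1+\lambda}f^{(r)}(\sigma+iy)=C_0\,\kappa(y).
\end{equation}

\emph{Size of $F^{(j)}$.} The coefficients $\frac{(k+j)!}{k!}a_{k+j}$ of $F^{(j)}$ are $O((k+1)^{\lambda-r+j})$. For $j<r$ and $|z|<1$ this gives $|F^{(j)}(z)|=O\big(\sum_k(k+1)^{\lambda-1}|z|^k\big)=O((1-|z|)^{-\lambda})$, since $\lambda>0$. For $j=r$, Stirling's formula shows that for $k\ge1$ the coefficients are
\[
\frac{k^\lambda}{\Gamma(\alpha)^r}\big(1+O(\tfrac1k)\big)=D\binom{k+\lambda}k+O\big((k+1)^{\lambda-1}\big),\qquad D=\frac{\Gamma(1+\lambda)}{\Gamma(\alpha)^r},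
\]
because $\binom{k+\lambda}{k}=\frac{k^\lambda}{\Gamma(1+\lambda)}(1+O(\frac1k))$. Since $\sum_k\binom{k+\lambda}kz^k=(1-z)^{-1-\lambda}$, it follows that $F^{(r)}(z)=D(1-z)^{-1-\lambda}+O((1-|z|)^{-\lambda})$.

\emph{The limit.} Let $x=\sigma+iy$ and $x_0=-\frac12+iy$. As $r\ge2$,
\[
1-|z(x)|\ge1-\Big|\frac x{1+x}\Big|^2=\frac{2(\sigma+\frac12)}{|1+x|^2}.
\]
By the product and chain rules,
\begin{equation}\label{eq:faa}
f^{(r)}(x)=(1+x)^{-\lambda}z'(x)^rF^{(r)}(z(x))+\sum_{j<r}B_j(x)F^{(j)}(z(x)),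
\end{equation}
where the $B_j$ are sums of products of derivatives of $(1+x)^{-\lambda}$ and of $z$, hence analytic near $x_0$. By the previous step all terms are $O((\sigma+\frac12)^{-\lambda})$, except for the main part of $F^{(r)}$. So the limit in \eqref{eq:limit} equals
\[
D\,(1+x_0)^{-\lambda}z'(x_0)^r\lim_{\sigma\downarrow-1/2}\big(\sigma+\tfrac12\big)^{1+\lambda}\big(1-z(x)\big)^{-1-\lambda}.
\]
If $z(x_0)\ne1$, this is $0$. Otherwise $x_0=x_m$ for some $m$, and $1-z(x)\sim-z'(x_m)(\sigma+\frac12)$ with $-z'(x_m)>0$; by Lemma~\ref{lem:local}(c) the limit is $D2^\lambda(4r)^{r-1-\lambda}w_me^{-i\pi\alpha m}$. This proves \eqref{eq:limit} with $C_0=D2^\lambda(4r)^{r-1-\lambda}$.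
\end{proof}

To use the condition we restrict $\kappa$ to a finitely generated group of frequencies. A positive definite function stays positive definite on a subgroup, and frequencies outside the subgroup drop out. In the corollary below, $\varphi$ plays the role of $t\omega$ in the heuristic density: since the components of $\omega$ are independent over $\mathbb Q$, all phases $\varphi$ may be prescribed freely.

\begin{corollary}\label{cor:fourier}
Suppose $f_\alpha^{[r]}$ is completely monotonic, and let $\omega=(\omega_1,\dots,\omega_d)\in\mathbb R^d$ have components that are linearly independent over $\mathbb Q$. Then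
\[
\sum_{k\in\mathbb Z^d}\kappa(k\cdot\omega)\,e^{ik\cdot\varphi}\ge0\qquad\text{for all }\varphi\in\mathbb R^d .
\]
\end{corollary}

\begin{proof}
By independence $k\mapsto k\cdot\omega$ is injective, so the sum is finite. Apply Proposition~\ref{prop:posdef} with the points $p\cdot\omega$ and coefficients $e^{ip\cdot\varphi}$, $p\in\{0,\dots,N-1\}^d$, and divide by $N^d$:
\[
0\le N^{-d}\sum_{p,q}\kappa\big((p-q)\cdot\omega\big)e^{i(p-q)\cdot\varphi}=\sum_{k}\kappa(k\cdot\omega)e^{ik\cdot\varphi}\prod_{i=1}^d\Big(1-\frac{|k_i|}N\Big)_+ .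
\]
Let $N\to\infty$.
\end{proof}

The simplest choice is $d=1$, $\omega_1=y_1$: the frequency with the smallest positive value and, when $w_m$ decreases in $m$, the largest amplitude. Which multiples of $y_1$ are again among the $y_m$? For $r=6$ we saw $y_2=3y_1$. For larger $r$ only the trivial ones are.

\begin{lemma}\label{lem:tan}
Let $r\ge8$ be even and $k\ge2$ an integer. Then $ky_1\ne y_m$ for all $|m|<r/2$.
\end{lemma}

\begin{proof}
Suppose $\tan\frac{\pi m}r=k\tan\frac\pi r$; then $2\le m<r/2$. Let $\zeta=e^{2\pi i/r}$. As $i\tan\theta=\frac{e^{2i\theta}-1}{e^{2i\theta}+1}$, the equation reads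
\[
\frac{\zeta^m-1}{\zeta^m+1}=k\,\frac{\zeta-1}{\zeta+1}.
\]
Individual tangents are hard to exclude by size alone, but the equation is algebraic: for every $a$ with $\gcd(a,r)=1$ we may apply the automorphism $\zeta\mapsto\zeta^a$ of $\mathbb Q(\zeta)$ and obtain $\tan\frac{\pi am}r=k\tan\frac{\pi a}r$. We choose $a$ so that the right side is either too large or falls into a gap. Put $x=\pi/r$. The left side is the tangent of a multiple of $x$, so it lies in $\{0\}\cup\{\pm\cot(jx):1\le j<r/2\}$, a set with maximum $\cot x$.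

If $4\mid r$, let $a=\frac r2-1$. It is odd and $r-2a=2$, so $\gcd(a,r)=\gcd(a,2)=1$. Here $\tan\frac{\pi a}r=\cot x$, so $k\cot x\le\cot x$, contradicting $k\ge2$.

If $r=4q+2$, so $r\ge10$, let $a=\frac r2-2=2q-1$. It is odd and $r-2a=4$, so $\gcd(a,r)=\gcd(a,4)=1$. Here $\tan\frac{\pi a}r=\cot2x=\frac12(\cot x-\tan x)>0$. If $k\ge3$, then
\[
k\cot2x\ge\tfrac32\cot x\,(1-\tan^2x)>\cot x,
\]
since $x\le\frac\pi{10}$ gives $\tan^2x<\frac13$; this is impossible. If $k=2$, then $\cot2x<2\cot2x=\cot x-\tan x<\cot x$. But no element of the set lies strictly between $\cot2x$ and $\cot x$.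
\end{proof}

\begin{corollary}\label{cor:w1}
Let $r\ge8$ be even. If $f_\alpha^{[r]}$ is completely monotonic, then $2w_1=2\cos^{2r-2-r\alpha}(\pi/r)\le1$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:tan} and the symmetry $y_{-m}=-y_m$, the only $k\in\mathbb Z$ with $\kappa(ky_1)\ne0$ are $0,\pm1$. Corollary~\ref{cor:fourier} with $d=1$, $\omega_1=y_1$ gives $1+2w_1\cos(\varphi-\pi\alpha)\ge0$ for all $\varphi$.
\end{proof}

\section{Failure of complete monotonicity}\label{sec:negative}

\begin{proposition}\label{prop:neg46}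
For $r\in\{4,6\}$ and $\alpha>1$, $f_\alpha^{[r]}$ is not completely monotonic.
\end{proposition}

\begin{proof}
Suppose it is, and apply Corollary~\ref{cor:fourier} with $d=1$ and $\omega_1=y_1$.

\emph{$r=4$.} The only frequencies are $0,\pm y_1$, and $w_1=(\cos\frac\pi4)^{6-4\alpha}=2^{2\alpha-3}$. So $1+2^{2\alpha-2}\cos(\varphi-\pi\alpha)\ge0$ for all $\varphi$, that is, $2^{2\alpha-2}\le1$, which fails for $\alpha>1$.

\emph{$r=6$.} Here $y_2=3y_1$, $w_1=(3/4)^p$ and $w_2=(1/4)^p$ with $p=5-3\alpha<2$. With $\psi=\varphi-\pi\alpha$ the condition becomes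
\[
P(\psi)=1+2w_1\cos\psi+2w_2\cos(3\psi+\pi\alpha)\ge0\qquad\text{for all }\psi .
\]
If $p\le\frac32$, we average over two points at which the last terms cancel. At $\psi=\pi\pm\frac\pi6$ we have $\cos\psi=-\frac{\sqrt3}2$, and the two values of $3\psi$ differ by $\pi$. So
\[
\tfrac12\big[P(\pi+\tfrac\pi6)+P(\pi-\tfrac\pi6)\big]=1-\sqrt3\,w_1<0,
\]
because $w_1\ge(3/4)^{3/2}>0.64>1/\sqrt3$.

If $\frac32<p<2$, then $P(\pi)\le\Delta(p):=1-2(\frac34)^p+2(\frac14)^p$. We have $\Delta(2)=1-\frac98+\frac18=0$ and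
\[
\Delta'(p)=2\cdot4^{-p}\big[3^p\ln\tfrac43-\ln4\big]>0\qquad\text{on }[\tfrac32,2],
\]
since $3^p\ge3^{3/2}>5$ and $5\ln\frac43>\ln4$, because $(\frac43)^5=\frac{1024}{243}>4$. Hence $P(\pi)\le\Delta(p)<0$. Both cases contradict $P\ge0$.
\end{proof}

\begin{proposition}\label{prop:neg8}
For even $r\ge8$ and $\alpha\ge1$ we have $2w_1>1$, and $f_\alpha^{[r]}$ is not completely monotonic.
\end{proposition}

\begin{proof}
The exponent $2r-2-r\alpha$ is at most $r-2$, so Bernoulli's inequality gives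
\[
w_1\ge\Big(1-\sin^2\frac\pi r\Big)^{(r-2)/2}\ge1-\frac{(r-2)\pi^2}{2r^2}\ge1-\frac{6\pi^2}{128}>\frac12,
\]
as $(r-2)/r^2$ decreases for $r\ge4$. Corollary~\ref{cor:w1} applies.
\end{proof}

For small $\alpha$ the exponent is about $2r-2$ instead, and $w_1\approx\cos^{2r-2}(\pi/r)$ is large enough only from $r=14$ on.

\begin{proposition}\label{prop:neg14}
For even $r\ge14$ and $\alpha>0$, $f_\alpha^{[r]}$ is not completely monotonic.
\end{proposition}

\begin{proof}
We have $w_1>\cos^{2r-2}(\pi/r)=(1-\sin^2\frac\pi r)^{r-1}\ge(1-\frac{\pi^2}{r^2})^{r-1}$. The quantity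
\[
-(r-1)\ln\Big(1-\frac{\pi^2}{r^2}\Big)=\sum_{j\ge1}\frac{\pi^{2j}}{j}\cdot\frac{r-1}{r^{2j}}
\]
decreases in $r$, because the derivative of $(r-1)r^{-2j}$ has the sign of $r-2j(r-1)\le2-r$. At $r=14$, with $q=\pi^2/196<0.0504$, it equals
\[
-13\ln(1-q)\le13\Big(q+\frac{q^2}{2(1-q)}\Big)<0.68<\ln2 .
\]
So $w_1>\frac12$, and Corollary~\ref{cor:w1} applies.
\end{proof}

For $r=12$ the first frequency alone no longer suffices when $\alpha$ is small, since $2\cos^{22}(\pi/12)<0.94$. But $2w_1+2w_2>1$, and the frequencies $y_1,y_2$ turn out to be independent enough for both cosines to be pushed to $-1$ at once.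

\begin{proposition}\label{prop:neg12}
For $r=12$ and $\alpha>0$, $f_\alpha^{[12]}$ is not completely monotonic.
\end{proposition}

\begin{proof}
Let $E=11-6\alpha<11$, so $w_m=(\cos^2\theta_m)^{E}$. With $\theta_m=15^\circ m$, the values of $\cos^2\theta_m$ for $m=1,\dots,5$ are $\frac{2+\sqrt3}4>0.9330$, $\frac34$, $\frac12$, $\frac14$ and $\frac{2-\sqrt3}4$.

If $E\le9$, then $w_1\ge0.9330^9>0.53$, and Corollary~\ref{cor:w1} applies.

Let $9<E<11$. Then $w_5<w_4<4^{-9}<4\cdot10^{-6}$, $w_1>0.9330^{11}>0.466$ and $w_2>0.75^{11}>0.042$. The numbers $\omega_1=\frac{\sqrt3}6$, $\omega_2=\frac12$ are linearly independent over $\mathbb Q$, and from $\tan15^\circ=2-\sqrt3$, $\tan75^\circ=2+\sqrt3$ we read off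
\[
y_1=2\omega_2-3\omega_1,\qquad y_2=\omega_1,\qquad y_3=\omega_2,\qquad y_4=3\omega_1,\qquad y_5=2\omega_2+3\omega_1 .
\]
By Corollary~\ref{cor:fourier} with $d=2$, complete monotonicity would force
\begin{align*}
P={}&1+2w_1\cos(2\varphi_2-3\varphi_1-\pi\alpha)+2w_2\cos(\varphi_1-2\pi\alpha)+2w_3\cos(\varphi_2-3\pi\alpha)\\
&+2w_4\cos(3\varphi_1-4\pi\alpha)+2w_5\cos(2\varphi_2+3\varphi_1-5\pi\alpha)\ \ge\ 0
\end{align*}
for all $\varphi_1,\varphi_2$. Take $\varphi_1=2\pi\alpha+\pi$ and $\varphi_2=\frac72\pi\alpha+\epsilon\pi$ with $\epsilon\in\{0,1\}$. Then $\varphi_1-2\pi\alpha=\pi$ and $2\varphi_2-3\varphi_1-\pi\alpha=2\epsilon\pi-3\pi$, so the first two cosines are $-1$. The third is $\cos(\frac12\pi\alpha+\epsilon\pi)$, which is $\le0$ for a suitable $\epsilon$. Hence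
\[
P\le1-2w_1-2w_2+2w_4+2w_5<1-1.016+2\cdot10^{-5}<0,
\]
a contradiction.
\end{proof}

\section{Mixtures: the cases $r=2$ and $r=4$}\label{sec:mixtures}

The positive results for $r=2$ and $r=4$ share one device: write each factor $p_k^{(\alpha)}$ as an average of a simpler family for which the sum over $k$ can be computed, and interchange sum and average.

\begin{lemma}\label{lem:mix}
Let $(h_b)$ be a family of completely monotonic functions with $h_b(0)=1$, such that $b\mapsto h_b(x)$ is measurable for every $x\ge0$, and let $\nu$ be a probability measure in $b$. Then $h(x)=\int h_b(x)\,\nu(db)$ is completely monotonic.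
\end{lemma}

\begin{proof}
Each $h_b$ is the Laplace transform of a probability measure, so $|h_b^{(m)}(x)|\le\sup_{t\ge0}t^me^{-xt}$ for $x>0$. This is bounded for $x$ in compact subsets of $(0,\infty)$, so we may differentiate under the integral; the signs are preserved. Continuity at $0$ follows by dominated convergence, as $0\le h_b\le1$.
\end{proof}

\begin{proposition}\label{prop:r2}
For every $\alpha>0$, $f_\alpha^{[2]}$ is completely monotonic.
\end{proposition}

\begin{proof}
A negative binomial distribution is a Poisson distribution with a random, Gamma distributed mean. With $\gamma_\alpha(dg)=g^{\alpha-1}e^{-g}\,dg/\Gamma(\alpha)$ on $(0,\infty)$,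
\[
\int e^{-xg}\frac{(xg)^k}{k!}\,\gamma_\alpha(dg)=\frac{x^k}{k!}\,\frac{\Gamma(\alpha+k)}{\Gamma(\alpha)}(1+x)^{-\alpha-k}=p_k^{(\alpha)}(x).
\]
Squaring, summing, and using $\sum_k\frac{w^{2k}}{k!^2}=I_0(2w)=\frac1\pi\int_0^\pi e^{2w\cos\phi}\,d\phi$ with $w=x\sqrt{gg'}$, we get
\[
f_\alpha^{[2]}(x)=\frac1\pi\int_0^\pi\!\iint e^{-x(g+g'-2\sqrt{gg'}\cos\phi)}\,\gamma_\alpha(dg)\,\gamma_\alpha(dg')\,d\phi .
\]
Since $g+g'-2\sqrt{gg'}\cos\phi\ge(\sqrt g-\sqrt{g'})^2\ge0$, Lemma~\ref{lem:mix} applies.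
\end{proof}

For $r=4$ we mix geometric instead of Poisson distributions. The mixing law below requires $\alpha\le1$, which is all we need by Proposition~\ref{prop:neg46}.

\begin{proposition}\label{prop:r4}
For $0<\alpha\le1$, $f_\alpha^{[4]}$ is completely monotonic.
\end{proposition}

\begin{proof}
\emph{The mixture.} For $0<\alpha<1$ let $\nu$ be the Beta law with density $\frac{b^{\alpha-1}(1-b)^{-\alpha}}{\Gamma(\alpha)\Gamma(1-\alpha)}$ on $(0,1)$; for $\alpha=1$ let $\nu=\delta_1$. Then
\begin{equation}\label{eq:geom}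
\int\frac{(bx)^k}{(1+bx)^{k+1}}\,\nu(db)=p_k^{(\alpha)}(x).
\end{equation}
This is immediate for $\alpha=1$. For $\alpha<1$ substitute $b=u/S$ with $S=1+x-ux$, $u\in(0,1)$. Then
\[
1+bx=\frac{1+x}S,\qquad 1-b=\frac{(1+x)(1-u)}S,\qquad db=\frac{1+x}{S^2}\,du,
\]
and in $b^{k+\alpha-1}(1-b)^{-\alpha}(1+bx)^{-k-1}\,db$ all powers of $S$ cancel. Its integral is therefore
\[
(1+x)^{-\alpha-k}\int_0^1u^{k+\alpha-1}(1-u)^{-\alpha}\,du=(1+x)^{-\alpha-k}\,\frac{\Gamma(k+\alpha)\Gamma(1-\alpha)}{k!},
\]
which gives \eqref{eq:geom}. Multiplying four copies of \eqref{eq:geom}, interchanging sum and integral by Tonelli's theorem, and summing the geometric series over $k$, we obtain, with $a_i=1/b_i$ from now on,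
\[
f_\alpha^{[4]}(x)=\int\frac{\nu(db_1)\cdots\nu(db_4)}{\prod_i(1+b_ix)-x^4\prod_ib_i}=\int\frac{\prod_ia_i}{Q(x)}\,\nu(db_1)\cdots\nu(db_4),\qquad Q(x)=\prod_{i=1}^4(a_i+x)-x^4 .
\]
As $Q(0)=\prod_ia_i$, Lemma~\ref{lem:mix} reduces the proposition to this statement: \emph{for all $a_1,\dots,a_4>0$, the function $1/Q$ is completely monotonic.}

\emph{The zeros of $Q$.} $Q$ is a real cubic with positive coefficients, so its real zeros are negative. Let $-\rho$ be the largest. As $Q(0)>0>Q(-\min a_i)$, we have $0<\rho<\min a_i$. We claim that \emph{$Q$ has no zero with $\mathrm{Re}\,x>-\rho$}. If $\mathrm{Re}\,x\ge0$, then $|a_i+x|>|x|$ for all $i$, so $Q(x)\ne0$. Let $x=-\tau+iy$ with $0\le\tau<\rho$. Since $Q(0)>0$ and $Q$ has no zero on $(-\rho,0]$, $Q(-\tau)>0$, that is, $\prod(a_i-\tau)>\tau^4$, and $a_i-\tau>0$. The geometric mean is superadditive: $\prod(u_i+v_i)^{1/4}\ge\prod u_i^{1/4}+\prod v_i^{1/4}$ for $u_i,v_i\ge0$ with $u_i+v_i>0$, by the AM--GM inequality for the four numbers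 $\frac{u_i}{u_i+v_i}$ and for the four numbers $\frac{v_i}{u_i+v_i}$. Hence
\[
\prod_i\big((a_i-\tau)^2+y^2\big)^{1/4}\ge\prod_i(a_i-\tau)^{1/2}+y^2>\tau^2+y^2=|x|^2 .
\]
Squaring gives $\prod|a_i+x|>|x|^4$, so $Q(x)\ne0$.

\emph{Conclusion.} If all zeros $-\rho_i$ of $Q$ are real, then $1/Q$ is a positive multiple of the product of the completely monotonic functions $1/(x+\rho_i)$. Otherwise the other zeros are $-p\pm iq$ with $q>0$ and, by the claim, $p\ge\rho$. Up to a positive factor, $1/Q$ is then $\frac1{x+\rho}\cdot\frac1{(x+p)^2+q^2}$, the Laplace transform of the convolution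
\[
e^{-\rho t}\int_0^te^{-(p-\rho)s}\,\frac{\sin qs}q\,ds .
\]
This is nonnegative: the arches of the sine alternate in sign, starting with a positive one, and as $p\ge\rho$ their weighted areas do not increase. So $1/Q$ is completely monotonic.
\end{proof}

\section{Small $\alpha$ for $r=6,8,10$}\label{sec:small}

\begin{proposition}\label{prop:small}
Let $r\in\{6,8,10\}$. There is $\alpha_0>0$ such that $f_\alpha^{[r]}$ is completely monotonic for $0<\alpha\le\alpha_0$.
\end{proposition}

Since $a_0=1$ and $a_k=O(\alpha^r)$ for each $k\ge1$, the function $f_\alpha^{[r]}(x)$ is $(1+x)^{-\lambda}$ plus a perturbation of size $\alpha^r$. The main term has the positive density $e^{-t}t^{\lambda-1}/\Gamma(\lambda)$, where $1/\Gamma(\lambda)$ is of order $\alpha$. This settles bounded $t$. But the density of the perturbation decays only like $e^{-t/2}$, up to powers of $t$, and takes over for large $t$, however small $\alpha$ is. There its sign is governed by the trigonometric polynomial $P$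 of the introduction, and for $r=6,8,10$ and small $\alpha$ the amplitudes satisfy $2\sum_{m\ge1}w_m<1$, so that $P$ is bounded below by a positive constant. The work lies in making the asymptotics uniform in $\alpha$.

Fix $r\in\{6,8,10\}$ and let $0\le\alpha\le\alpha_*:=\frac1{2r}$, so $\lambda=r\alpha\in[0,\frac12]$. The letters $C,c$ and all $O$-constants stand for positive constants depending only on $r$. For $k\ge1$ let
\[
d_k=\Big(\frac{\Gamma(k+\alpha)}{\Gamma(1+\alpha)\,k!}\Big)^r=\Big(\frac1k\prod_{j=1}^{k-1}\big(1+\tfrac\alpha j\big)\Big)^r\le Ck^{\lambda-r},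
\]
where the bound follows from $\prod_{j<k}(1+\frac\alpha j)\le e^{\alpha(1+\ln k)}$. Put $d_0=0$. For $\alpha>0$ we have $a_k=\alpha^rd_k$ when $k\ge1$. With $s=1+x$ and, in this section, $z=z(s)=(1-\frac1s)^r$, let
\[
W_\alpha(z)=\sum_{k\ge1}d_kz^k,\qquad H_\alpha(s)=s^{-\lambda}W_\alpha(z).
\]
For $\alpha>0$ we then have $f_\alpha^{[r]}(s-1)=s^{-\lambda}+\alpha^rH_\alpha(s)$.

\subsection{The density, and bounded $t$}

\begin{lemma}\label{lem:density}
Let $0<\alpha\le\alpha_*$. There is a continuous function $G_\alpha$ on $(0,\infty)$ with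
\[
|G_\alpha(t)|\le Ct^{\lambda-1}(1+te^{t/2}),
\]
whose Laplace transform is $H_\alpha(s)$ for $\mathrm{Re}\,s>\frac12$. Hence, for $x\ge0$,
\[
f_\alpha^{[r]}(x)=\int_0^\infty e^{-xt}e^{-t}\Big[\frac{t^{\lambda-1}}{\Gamma(\lambda)}+\alpha^rG_\alpha(t)\Big]dt .
\]
\end{lemma}

\begin{proof}
The function $\ell_n(t)=t^{\lambda-1}\sum_{j=0}^n\binom nj\frac{(-t)^j}{\Gamma(\lambda+j)}$ has Laplace transform $s^{-\lambda}(1-\frac1s)^n$. To bound it without losing the cancellation hidden in the sum, recall that the Laguerre polynomial $L_i(t)=\sum_j\binom ij\frac{(-t)^j}{j!}$ has transform $\frac1s(1-\frac1s)^i$ and satisfies the classical inequality $|L_i(t)|\le e^{t/2}$, $t\ge0$. From $(1-\frac1s)^n=1-\sum_{i<n}\frac1s(1-\frac1s)^i$ we see that $\ell_n$ is $\frac{t^{\lambda-1}}{\Gamma(\lambda)}$ minus the convolutions of $\frac{t^{\lambda-1}}{\Gamma(\lambda)}$ with $L_0,\dots,L_{n-1}$. So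
\[
|\ell_n(t)|\le\frac{t^{\lambda-1}}{\Gamma(\lambda)}+n\,e^{t/2}\,\frac{t^\lambda}{\Gamma(\lambda+1)} .
\]
Since $\sum_kkd_k\le C$, the series $G_\alpha=\sum_{k\ge1}d_k\ell_{rk}$ converges locally uniformly on $(0,\infty)$ and satisfies the stated bound; here $1/\Gamma(\lambda)=\lambda/\Gamma(1+\lambda)\le C$. The same bounds justify termwise transformation for $\mathrm{Re}\,s>\frac12$, and $\sum_kd_ks^{-\lambda}(1-\frac1s)^{rk}=H_\alpha(s)$. The last formula follows with $s=1+x$.
\end{proof}

It suffices to show that the bracket in Lemma~\ref{lem:density} is nonnegative. As $\Gamma(1+\lambda)\le1$ for $0\le\lambda\le1$, we have $1/\Gamma(\lambda)\ge\lambda=r\alpha$. Hence, for any fixed $T>0$ and all $t\in(0,T]$,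
\begin{equation}\label{eq:bounded}
\frac{t^{\lambda-1}}{\Gamma(\lambda)}+\alpha^rG_\alpha(t)\ge\alpha t^{\lambda-1}\big[r-C\alpha^{r-1}(1+Te^{T/2})\big]>0\quad\text{for all sufficiently small }\alpha>0 .
\end{equation}
So Proposition~\ref{prop:small} follows from this claim: \emph{there are $T>0$ and $\alpha_1\in(0,\alpha_*]$ such that $G_\alpha(t)>0$ for all $t\ge T$ and $0<\alpha\le\alpha_1$.} The rest of the section proves the claim. As in Section~\ref{sec:necessary} we study the $r$-th derivative of the transform near $\mathrm{Re}\,s=\frac12$, now with bounds on the line itself.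

\subsection{Uniform bounds for $W_\alpha$ up to the unit circle}

\begin{lemma}\label{lem:series}
If $|c_k|\le(k+1)^{-1/2}$ for $k\ge0$ and $|c_k-c_{k-1}|\le(k+1)^{-3/2}$ for $k\ge1$, then $\sum_kc_kz^k$ converges locally uniformly on $\{|z|\le1,\,z\ne1\}$ and $\big|\sum_kc_kz^k\big|\le C|1-z|^{-1/2}$ there.
\end{lemma}

\begin{proof}
For $M>N\ge1$, summation by parts gives
\[
(1-z)\sum_{k=N}^Mc_kz^k=c_Nz^N+\sum_{k=N+1}^M(c_k-c_{k-1})z^k-c_Mz^{M+1}=O(N^{-1/2}),
\]
uniformly in $M$ and in $|z|\le1$. This shows the convergence, locally uniformly in $z\ne1$, and $\big|\sum_{k\ge N}c_kz^k\big|\le CN^{-1/2}/|1-z|$. Take $N=\lceil1/|1-z|\rceil$; as $|1-z|\le2$, we have $\frac1{|1-z|}\le N\le\frac3{|1-z|}$. The terms with $k<N$ contribute at most $2N^{1/2}$, and the others at most $CN^{-1/2}/|1-z|$.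
\end{proof}

\begin{lemma}\label{lem:W}
Let $D_\alpha=\Gamma(1+\lambda)/\Gamma(1+\alpha)^r$. For $|z|\le1$, $z\ne1$ and $0\le\alpha\le\alpha_*$,
\begin{equation}\label{eq:W}
|W_\alpha^{(j)}(z)|\le C|1-z|^{-1/2}\quad(j<r),\qquad\big|W_\alpha^{(r)}(z)-D_\alpha(1-z)^{-1-\lambda}\big|\le C|1-z|^{-1/2},
\end{equation}
where the values at $|z|=1$ are the continuous extensions. All these functions are continuous in $(z,\alpha)$.
\end{lemma}

\begin{proof}
The coefficients of $W_\alpha^{(j)}$ are $\frac{(k+j)!}{k!}d_{k+j}=O((k+1)^{\lambda-r+j})$. For $j\le r-2$ they are $O((k+1)^{-3/2})$, hence absolutely summable, and the bound is trivial because $|1-z|\le2$.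

For $j=r-1$ they are $O((k+1)^{\lambda-1})=O((k+1)^{-1/2})$, and the ratio of the $k$-th to the $(k-1)$-st is $\frac{k+r-1}k\big(\frac{k+r-2+\alpha}{k+r-1}\big)^r=1+O(\frac1k)$ for $k\ge1$. So their differences are $O(k^{\lambda-2})=O(k^{-3/2})$, and Lemma~\ref{lem:series} applies, up to a constant factor.

For $j=r$ the coefficients grow, and we compare them with those of $(1-z)^{-1-\lambda}$. Let $A_k=\frac{(k+r)!}{k!}d_{k+r}$ and $b_k=\binom{k+\lambda}k$, so that $\sum b_kz^k=(1-z)^{-1-\lambda}$. Put $R(k)=A_k/(D_\alpha b_k)$. From $A_k\sim k^\lambda/\Gamma(1+\alpha)^r$ and $b_k\sim k^\lambda/\Gamma(1+\lambda)$ we get $R(k)\to1$. Further, for $k\ge1$,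
\[
\frac{R(k)}{R(k-1)}=\frac{k+r}k\Big(\frac{k+r-1+\alpha}{k+r}\Big)^r\frac k{k+\lambda}=\frac{(k+r)^{1-r}(k+r-1+\alpha)^r}{k+\lambda}=1+O(k^{-2}),
\]
because the coefficient of $\frac1k$ in the expansion of the logarithm is $(1-r)r+r(r-1+\alpha)-\lambda=0$. These ratios are positive and continuous in $\alpha\in[0,\alpha_*]$. Multiplying over the tail, we get $R(k)-1=O(\frac1k)$ and $R(k)-R(k-1)=O(k^{-2})$ for $k\ge1$. With $b_k=O((k+1)^\lambda)$ and $b_k-b_{k-1}=b_{k-1}\lambda/k=O(k^{\lambda-1})$, the numbers $\varepsilon_k=A_k-D_\alpha b_k=D_\alpha b_k(R(k)-1)$ satisfy $\varepsilon_k=O((k+1)^{\lambda-1})$ and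
\[
\varepsilon_k-\varepsilon_{k-1}=D_\alpha\big[(b_k-b_{k-1})(R(k)-1)+b_{k-1}(R(k)-R(k-1))\big]=O(k^{\lambda-2}),
\]
so Lemma~\ref{lem:series} applies to $\sum\varepsilon_kz^k=W_\alpha^{(r)}(z)-D_\alpha(1-z)^{-1-\lambda}$.

The coefficients are continuous in $\alpha$, and by the proof of Lemma~\ref{lem:series} the series converge locally uniformly in $z$ and uniformly in $\alpha$. This gives the continuity.
\end{proof}

\subsection{Subtracting the singularities}

Let $s_m=1+x_m=\frac12+iy_m$. In $\mathrm{Re}\,s\ge\frac12$ we have $|z|\le1$, with $z=1$ exactly at the $s_m$, and by Lemma~\ref{lem:local}(b) $1-z=rs^{-r}\prod_m(s-s_m)$. As in \eqref{eq:faa}, for $\mathrm{Re}\,s>\frac12$,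
\[
H_\alpha^{(r)}(s)=s^{-\lambda}z'(s)^rW_\alpha^{(r)}(z)+\sum_{j<r}B_j(s)W_\alpha^{(j)}(z).
\]
By Lemma~\ref{lem:W} the right side extends continuously to $\mathrm{Re}\,s\ge\frac12$, $s\ne s_m$, and we use it to define $H_\alpha^{(r)}$ on the line $\mathrm{Re}\,s=\frac12$. Since $z$ is a polynomial in $\frac1s$, $z^{(\ell)}=O(|s|^{-\ell-1})$ for $\ell\ge1$ in $\mathrm{Re}\,s\ge\frac12$. So $z'=O(|s|^{-2})$ and $B_j=O(|s|^{-r})$: each term of $B_j$ is a bounded coefficient times $s^{-\lambda-i}\prod z^{(\ell)}$ with $i+\sum\ell=r$. Define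
\[
C_m=D_\alpha2^\lambda(4r)^{r-1-\lambda}w_me^{-i\pi\alpha m},\qquad K_\alpha(s)=H_\alpha^{(r)}(s)-\sum_{|m|<r/2}C_m(s-s_m)^{-1-\lambda}(1+s-s_m)^{-1}.
\]
The factors $(1+s-s_m)^{-1}$ do not affect the leading singularities; they only improve the decay at infinity.

\begin{lemma}\label{lem:K}
For $0\le\varepsilon\le1$, $0\le\alpha\le\alpha_*$ and $y\notin\{y_m\}$,
\[
|K_\alpha(\tfrac12+\varepsilon+iy)|\le\Theta(y):=C\sum_m|y-y_m|^{-1/2}\mathbf 1_{|y-y_m|\le1}+\frac C{1+y^2},\qquad\Theta\in L^1(\mathbb R).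
\]
\end{lemma}

\begin{proof}
\emph{Large $|s|$.} Here $|1-z|\ge c/|s|$, so \eqref{eq:W} and $1+\lambda\le\frac32$ give
\[
|H_\alpha^{(r)}(s)|\le C|s|^{-2r+3/2}+C|s|^{-r+1/2}\le C|s|^{-2};
\]
the subtracted terms are $O(|s|^{-2-\lambda})$.

\emph{Near $s_m$.} For $\mathrm{Re}\,s>\frac12$ both $1-z$ and $s-s_m$ have positive real part, so the difference of their arguments lies in $(-\pi,\pi)$ and is the argument of their quotient. Hence the principal powers multiply:
\[
s^{-\lambda}z'(s)^rD_\alpha(1-z)^{-1-\lambda}=(s-s_m)^{-1-\lambda}\Psi_m(s),\qquad\Psi_m(s)=D_\alpha s^{-\lambda}z'(s)^r\Big(\frac{1-z}{s-s_m}\Big)^{-1-\lambda}.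
\]
By Lemma~\ref{lem:local}(b) the last quotient is analytic near $s_m$ with positive value $-z'(s_m)$ there. So $\Psi_m$ is analytic near $s_m$, and $\Psi_m(s_m)=C_m$ by Lemma~\ref{lem:local}(c). Therefore $\Psi_m(s)-C_m(1+s-s_m)^{-1}=O(|s-s_m|)$, uniformly in $\alpha$, and subtraction leaves $O(|s-s_m|^{-\lambda})=O(|s-s_m|^{-1/2})$. By \eqref{eq:W} the remaining parts of $H_\alpha^{(r)}$ are $O(|1-z|^{-1/2})=O(|s-s_m|^{-1/2})$, and the other subtracted terms are bounded near $s_m$. By continuity the resulting bound $|K_\alpha(s)|\le C|s-s_m|^{-1/2}$ extends to $\mathrm{Re}\,s=\frac12$, $s\ne s_m$.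

\emph{Elsewhere}, that is, on a compact set of $s$ with $\frac12\le\mathrm{Re}\,s\le\frac32$ away from the $s_m$, $K_\alpha$ is bounded uniformly in $\alpha$, by \eqref{eq:W}. Since $|s-s_m|\ge|y-y_m|$, the lemma follows.
\end{proof}

\subsection{Inversion and positivity for large $t$}

\begin{proof}[Proof of the claim, and of Proposition~\ref{prop:small}]
The function $p^{-1-\lambda}(1+p)^{-1}$ is the Laplace transform of
\[
q_\lambda(t)=\frac1{\Gamma(1+\lambda)}\int_0^t(t-u)^\lambda e^{-u}\,du .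
\]
Let $0<\alpha\le\alpha_*$. As $r$ is even, $h(t)=t^rG_\alpha(t)-\sum_mC_me^{s_mt}q_\lambda(t)$ has Laplace transform $K_\alpha(s)$ for $\mathrm{Re}\,s>\frac12$. It is continuous on $(0,\infty)$, tends to $0$ as $t\downarrow0$, and is bounded by a polynomial times $e^{t/2}$ for $t\ge1$. So for $0<\varepsilon\le1$ the function $e^{-(1/2+\varepsilon)t}h(t)$, extended by $0$ to $t\le0$, is continuous and integrable, and its Fourier transform $K_\alpha(\frac12+\varepsilon+iy)$ is integrable by Lemma~\ref{lem:K}. Fourier inversion, followed by $\varepsilon\downarrow0$ with dominated convergence, gives for $t>0$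
\begin{equation}\label{eq:asym}
e^{-t/2}t^rG_\alpha(t)=q_\lambda(t)\sum_mC_me^{iy_mt}+E_\alpha(t),\qquad E_\alpha(t)=\frac1{2\pi}\int_{\mathbb R}e^{iyt}K_\alpha(\tfrac12+iy)\,dy .
\end{equation}

\emph{The error term.} By Lemma~\ref{lem:W}, $K_\alpha(\frac12+iy)$ is continuous in $\alpha\in[0,\alpha_*]$ for each $y\notin\{y_m\}$, and it is dominated by $\Theta$. So $\alpha\mapsto K_\alpha(\frac12+i\,\cdot)$ is a continuous map from $[0,\alpha_*]$ to $L^1(\mathbb R)$, with compact image. On compact subsets of $L^1(\mathbb R)$ the Riemann--Lebesgue lemma holds uniformly, hence $\sup_{0<\alpha\le\alpha_*}|E_\alpha(t)|\to0$ as $t\to\infty$. This is why the value $\alpha=0$ was included.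

\emph{The main term.} Combining $\pm m$,
\[
\sum_mC_me^{iy_mt}=D_\alpha2^\lambda(4r)^{r-1-\lambda}\Big[1+2\sum_{m=1}^{r/2-1}w_m\cos(y_mt-\pi\alpha m)\Big]\ge D_\alpha2^\lambda(4r)^{r-1-\lambda}\Big[1-2\sum_{m=1}^{r/2-1}w_m\Big].
\]
At $\alpha=0$ we have $w_m=(\cos^2\theta_m)^{r-1}$, and $2\sum_{m\ge1}w_m$ is
\begin{align*}
r=6:&\quad2(\tfrac34)^5+2(\tfrac14)^5<0.48,\\
r=8:&\quad\text{at most }2(0.8536)^7+2(0.5)^7+2(0.1465)^7<0.68,\\
r=10:&\quad\text{at most }2(0.9046)^9+2(0.6546)^9+2(0.3455)^9+2(0.0955)^9<0.86 .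
\end{align*}
By continuity in $\alpha$ there are $\alpha_1\in(0,\alpha_*]$ and $c>0$ with $\sum_mC_me^{iy_mt}\ge c$ for all $t$ and $0<\alpha\le\alpha_1$. For $t\ge2$, $q_\lambda(t)\ge\frac1{\Gamma(1+\lambda)}\int_0^1e^{-u}\,du\ge1-e^{-1}$. So by \eqref{eq:asym} there is $T\ge2$ such that $G_\alpha(t)>0$ for $t\ge T$ and $0<\alpha\le\alpha_1$. This is the claim.

With this $T$, \eqref{eq:bounded} provides $\alpha_0\in(0,\alpha_1]$ such that the bracket in Lemma~\ref{lem:density} is positive on $(0,T]$ for $0<\alpha\le\alpha_0$. On $[T,\infty)$ it is positive by the claim. So $f_\alpha^{[r]}$ is completely monotonic for $0<\alpha\le\alpha_0$.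
\end{proof}

\begin{thebibliography}{9}

\bibitem{AGN}
Ulrich Abel, Wolfgang Gawronski, Thorsten Neuschel, \emph{Complete Monotonicity and Zeros of Sums of Squared Baskakov Functions}, arXiv:1411.7945 (2014).

\bibitem{Widder}
Widder, \emph{The Laplace Transform}.

\end{thebibliography}

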